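
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem*{question}{Question}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}

\title{Weakly proper embeddings of $L(X,V_{\lambda+1})$ are proper}


\begin{abstract}
Let $X\subseteq V_{\lambda+1}$ and let $j:L(X,V_{\lambda+1})\prec L(X,V_{\lambda+1})$ be an elementary embedding with critical point below $\lambda$, where $\lambda$ is the supremum of the critical sequence of $j$. The embedding is weakly proper if it is the ultrapower embedding given by its canonical ultrafilter, and proper if moreover the sequence $X, j(X), j(j(X)),\dots$ belongs to $L(X,V_{\lambda+1})$. We prove in ZF that every weakly proper embedding is proper. Weak properness provides many ordinals fixed by $j$; a hull generated by enough of them contains every subset of $V_{\lambda+1}$ in the model, so $j(X)$ is definable from $X$, fixed ordinals and an element of $V_{\lambda+1}$, and this definition iterates. We also show that $\langle j^n(Y):n<\omega\rangle$ belongs to the model for every subset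 $Y$ of $V_{\lambda+1}$ in the model, whether or not $j$ is weakly proper, and we characterize properness by definability from fixed ordinals.
\end{abstract}

\section{The question and the answer}

\subsection*{Setting}
Throughout, $X\subseteq V_{\lambda+1}$, and $L(X,V_{\lambda+1})$ is the smallest inner model of ZF containing $X$ and $V_{\lambda+1}$. We write
\[
P=V_{\lambda+1},\qquad M=L(X,V_{\lambda+1}),
\]
and we let $j:M\prec M$ be an elementary embedding with $\mathrm{crt}(j)<\lambda$ such that $\lambda$ is the supremum of the critical sequence $\kappa_0=\mathrm{crt}(j)$, $\kappa_{n+1}=j(\kappa_n)$. A set $X$ for which there is such a $j$ is called an \emph{Icarus set}. We work in ZF, without any choice. As usual, $j$ is a class, and separation and replacement hold for formulas that mention $j$.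

Some immediate consequences. The ordinal $\lambda$ is a limit of cofinality $\omega$. The sequence $\langle\kappa_n:n<\omega\rangle$ is an element of $P\subseteq M$, and $j$ maps it to $\langle\kappa_{n+1}:n<\omega\rangle$, so $j(\lambda)=\lambda$. Hence $j(V_\lambda)=V_\lambda$ and $j(P)=P$. In particular
\[
k=j\restriction V_\lambda
\]
is a subset of $V_\lambda$, that is, $k\in P$. Finally, $M\cap V_{\lambda+2}=M\cap\mathcal P(P)$.

For $Y\in M\cap\mathcal P(P)$ put $Y_0=Y$ and $Y_{n+1}=j(Y_n)$; thus $Y_n=j^n(Y)$.

\begin{definition}
The embedding $j$ is \emph{weakly proper} if every element of $M$ has the form $j(f)(k)$ for some $f\in M$ with domain $P$. It is \emph{proper} if it is weakly proper and $\langle X_n:n<\omega\rangle\in M$.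
\end{definition}

Weak properness says that $j$ is as small as it can be. Let
\[
U_j=\{Z\in M\cap\mathcal P(P): k\in j(Z)\}.
\]
By elementarity, for $f,g\in M$ with domain $P$, $\{x:f(x)=g(x)\}\in U_j$ if and only if $j(f)(k)=j(g)(k)$, and similarly for $\in$. So $[f]\mapsto j(f)(k)$ is an isomorphism of the ultrapower of $M$ by $U_j$, formed with functions in $M$, with the class of all $j(f)(k)$; it maps the class of the constant function with value $x$ to $j(x)$. Hence, if $j$ is weakly proper, then $j$ is the ultrapower embedding of $M$ by $U_j$. The converse also holds; it is not needed for the theorems, and it is noted in Section~\ref{sec:equiv}.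

Properness asks for something of a different kind. Each $X_n$ is in $M$, but the recursion that produces the sequence uses $j$, which is not given in $M$. For points $a\in P$ there is no difficulty: an $\omega$-sequence of subsets of $V_\lambda$ can be coded by a single subset of $V_\lambda$, so $\langle j^n(a):n<\omega\rangle$ is in $M$ automatically. One type higher this argument fails: a sequence of subsets of $P$ can be coded by a subset of $P$, but nothing obvious puts that subset into $M$. The following facts, due to Woodin, show why it matters.
\begin{enumerate}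
\item[(i)] If $j$ is weakly proper, then it is finitely iterable; if $j$ is proper, then it is iterable.
\item[(ii)] If $\langle X_n:n<\omega\rangle\in M$, then $\langle Y_n:n<\omega\rangle\in M$ for every $Y\in M\cap\mathcal P(P)$.
\item[(iii)] If $X\in L(V_{\lambda+1})$ (the I0 case), then every weakly proper embedding is proper.
\end{enumerate}
None of these facts is used in the proofs below. They raise the following question, posed in \cite{Dimonte}.

\begin{question}
Are there an ordinal $\lambda$, an Icarus set $X\subseteq V_{\lambda+1}$ and an embedding $j$ as above that is weakly proper but not proper?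
\end{question}

The answer is \emph{no}.

\subsection*{Results}
Let $F=\{\alpha\in\mathrm{Ord}:j(\alpha)=\alpha\}$. For $\alpha\in\mathrm{Ord}$ and $Y\subseteq P$ let
\[
L_0(Y)=P\cup\{P,Y\},\qquad L_{\alpha+1}(Y)=\mathrm{Def}(L_\alpha(Y)),\qquad L_\alpha(Y)=\bigcup_{\beta<\alpha}L_\beta(Y)\ (\alpha\text{ a limit}),
\]
where $\mathrm{Def}(A)$ is the set of subsets of $A$ definable over $(A,\in)$ with parameters. Let $L(Y)=\bigcup_\alpha L_\alpha(Y)=L(Y,V_{\lambda+1})$. So $M=L(X)$. A set $x$ is \emph{definable over} $L_\eta(X)$ from given parameters in $L_\eta(X)$ if $x\in L_\eta(X)$ and $x$ is the unique solution in $(L_\eta(X),\in)$ of some formula with these parameters.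

\begin{theorem}\label{thm:main}
If $j$ is weakly proper, then $\langle Y_n:n<\omega\rangle\in M$ for every $Y\in M\cap V_{\lambda+2}$. In particular $\langle X_n:n<\omega\rangle\in M$, so $j$ is proper.
\end{theorem}

\begin{theorem}\label{thm:all}
If $j$ is weakly proper, then for unboundedly many $\eta\in F$, every element of $L_\eta(X)$ is definable over $L_\eta(X)$ from finitely many parameters in $P\cup\{P,X\}\cup(F\cap\eta)$. Consequently $\langle j^n(x):n<\omega\rangle\in M$ for every $x\in M$.
\end{theorem}

\begin{theorem}\label{thm:equiv}
Let $j$ be as in the setting, not necessarily weakly proper. Then $\langle Y_n:n<\omega\rangle\in M$ for all $Y\in M\cap V_{\lambda+2}$, and the following are equivalent: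
\begin{enumerate}
\item[(1)] $j$ is weakly proper;
\item[(2)] $j$ is proper;
\item[(3)] every $x\in M$ is definable over $L_\eta(X)$, for some $\eta\in F$, from finitely many parameters in $P\cup\{P,X\}\cup(F\cap\eta)$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} answers the question and extends (iii) to all Icarus sets $X\subseteq V_{\lambda+1}$. Together with (i) it shows that every weakly proper embedding is iterable. Its proof occupies Sections \ref{sec:levels}--\ref{sec:main}.

\section{The idea}\label{sec:idea}

\paragraph{A definition of $X_1$ iterates.}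
For $a,b\in P$ let $[a,b]=\{(0,x):x\in a\}\cup\{(1,x):x\in b\}\in P$, a code for the pair. Suppose, as the simplest case, that $X_1$ is a section of $X$:
\[
X_1=\{x\in P:[a,x]\in X\}\qquad\text{for some }a\in P.
\]
Put $a_n=j^n(a)$. Since $j(P)=P$, applying $j$ gives $X_2=\{x\in P:[a_1,x]\in X_1\}$, and applying it $n$ times gives $X_{n+1}=\{x\in P:[a_n,x]\in X_n\}$. Unwinding,
\[
X_n=\{x\in P:[a_0,[a_1,\dots[a_{n-1},x]\dots]]\in X\}.
\]
The sequence $\langle a_n:n<\omega\rangle$ is coded by a point of $P$, so it is in $M$, and therefore so is $\langle X_n:n<\omega\rangle$. The recursion no longer mentions $j$.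

The same works for any definition of $X_1$ from $X$, $P$, a point of $P$ and \emph{fixed} ordinals, say
\begin{equation}\label{eq:idea}
X_1=\{x\in P:L_\eta(X)\models\varphi[x,X,P,a,\vec\gamma]\},\qquad j(\eta)=\eta,\quad j(\vec\gamma)=\vec\gamma .
\end{equation}
Some definition of $X_1$ from $X$, $P$, a point of $P$ and ordinals always exists, since all elements of $M=L(X)$ are so definable. But ordinals can be moved by $j$, and then we would need the sequence $\langle j^n(\gamma):n<\omega\rangle$ in $M$, which is the same kind of problem again. So we must find enough fixed ordinals, and show that they suffice.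

\paragraph{Many fixed ordinals.}
If AC holds in $V$, weak properness gives them at once. Let $\eta$ be the supremum of an increasing sequence, of regular length $\theta>|P|$, of ordinals closed under $j$. If $\xi<j(\eta)$, then by weak properness $\xi=j(f)(k)$ with $f\in M$, and we may take $f:P\to\eta$. As $\mathrm{cof}(\eta)=\theta>|P|$, the range of $f$ is bounded by some $\beta<\eta$. Hence $\xi<j(\beta)<\eta$. So $j(\eta)=\eta$. Without choice a regular cardinal with this property need not be at hand, and Section~\ref{sec:fixed} carries out the argument in an inner model that contains $U_j$ and is generated by ordinals and points of $P$.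

\paragraph{They suffice.}
Take a suitable fixed $\eta$ such that the fixed ordinals below $\eta$ have order type $\eta$, and let $H$ be the set of elements of $L_\eta(X)$ definable there from fixed ordinals below $\eta$, $P$, $X$ and points of $P$. We do not claim yet that $H=L_\eta(X)$. But the transitive collapse of $H$ is a level of the hierarchy, and because the ordinals of $H$ have order type $\eta$ it is the level $L_\eta(X)$ itself, not a lower one. So the collapse contains \emph{every} subset of $P$ in $M$. As $P\subseteq H$, subsets of $P$ are not moved by the collapse, so they all belong to $H$. In particular $X_1\in H$, which is \eqref{eq:idea}.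

\section{Levels of $L(X,V_{\lambda+1})$}\label{sec:levels}

This section collects the standard tools: coding, names for all sets, condensation, and a club of well-behaved levels.

\paragraph{Coding.}
Elements of $P$ are subsets of $V_\lambda$, and $\lambda>\omega$ is a limit. For $a\in P$ and $n<\omega$ let $(a)_n=\{x\in V_\lambda:(n,x)\in a\}$. A sequence $\langle a_n:n<\omega\rangle$ from $P$ is recovered from the point $a=\{(n,x):x\in a_n\}\in P$ as $\langle(a)_n:n<\omega\rangle$. Hence \emph{every $\omega$-sequence, in $V$, of elements of $P$ lies in $M$}. This applies to $\langle j^n(a):n<\omega\rangle$, which exists in $V$ by replacement for formulas mentioning $j$. Likewise a finite sequence $\langle a_l:l<n\rangle$ from $P$ is coded by the point $\{(0,n)\}\cup\{(l+1,x):l<n,\ x\in a_l\}$ of $P$. The map $a\mapsto((a)_0,(a)_1,(a)_2)$ is a surjection of $P$ onto $P^3$, and sending $a$ to $((a)_0,0)$ if $(a)_1=\emptyset$ and to $((a)_0,1)$ otherwise is a surjection of $P$ onto $P\times2$.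

\paragraph{The hierarchy.}
Let $Y\subseteq P$. The set $L_0(Y)$ is transitive, so the sets $L_\alpha(Y)$ are transitive and increase with $\alpha$. Since $P\cap\mathrm{Ord}=\lambda+1$, and $Y$ itself may be the ordinal $\lambda+1$, we have $L_0(Y)\cap\mathrm{Ord}\in\{\lambda+1,\lambda+2\}$. Each application of $\mathrm{Def}$ adds one ordinal, so $L_\alpha(Y)\cap\mathrm{Ord}=\lambda+\alpha$ for all $\alpha\ge\omega$. If $Y\in M$, then $M$ computes $L_\alpha(Y)$ correctly, and since $j(P)=P$,
\begin{equation}\label{eq:jL}
j(L_\alpha(Y))=L_{j(\alpha)}(j(Y)).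
\end{equation}
Since $M\models\forall x\,\exists\alpha\;x\in L_\alpha(X)$, applying $j$ repeatedly gives $M=L(X_n)$ for every $n$.

\paragraph{Names.}
We need a uniform way of naming all sets by an ordinal and a point of $P$, for $M$ and later for one larger model. Let $A\supseteq P$ be a transitive set and put
\[
W_0=A,\qquad W_{\alpha+1}=\mathrm{Def}(W_\alpha),\qquad W_\alpha=\bigcup_{\beta<\alpha}W_\beta\ (\alpha\text{ a limit}),\qquad W=\bigcup_\alpha W_\alpha .
\]
This is the usual hierarchy of the inner model $W=L(A)\models\mathrm{ZF}$; note $\beta\subseteq W_\beta$. Let $\vec p$ be a finite sequence of elements of $A$. Fix a definable coding of triples $(\beta,i,s)$, with $\beta\in\mathrm{Ord}$, $i<\omega$, $s\in\mathrm{Ord}^{<\omega}$, by ordinals, and an enumeration $\langle\varphi_i:i<\omega\rangle$ of all formulas. If $\alpha$ codes $(\beta,i,s)$ and $a\in P$, let $G(\alpha,a)$ be the unique $z\in W_\beta$ with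
\[
W_\beta\models\varphi_i[z,a,\vec p,s]
\]
(the entries of $s$ being separate parameters), if $s\in\beta^{<\omega}$ has the right length and there is a unique such $z$. In all other cases let $G(\alpha,a)=\emptyset$.

\begin{lemma}\label{lem:names}
Suppose that $P$ and $A$ are definable in $W$ from $\vec p$, and that there are finitely many formulas such that each element of $A$ is definable in $W$, by one of them, from $\vec p$, an element of $P$ and finitely many ordinals. Then $G$ is a class function definable in $W$ from $\vec p$, and it maps $\mathrm{Ord}\times P$ onto $W$.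
\end{lemma}

\begin{proof}
The hierarchy is definable in $W$ from $A$, hence from $\vec p$; so $G$ is definable. Each appeal to definability in the class $W$ below is for one of finitely many fixed formulas, so no truth definition for $W$ is needed.

Suppose that $x$ is the unique solution in $W$ of such a formula with parameters $\vec p$, $a\in P$ and a finite sequence $s$ of ordinals. By the reflection theorem for the continuous filtration $\langle W_\beta\rangle$ there is $\beta$ with $x\in W_\beta$ and $s\in\beta^{<\omega}$ such that this formula is absolute between $W_\beta$ and $W$. Then $x$ is its unique solution in $W_\beta$, so $x\in\mathrm{ran}(G)$. Conversely $G(\alpha,a)$ is definable in $W$ from $\vec p,\alpha,a$.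

If $x_l=G(\alpha_l,a_l)$ for $l<n$, then $\langle x_l:l<n\rangle$ is definable from $\vec p$, the finite sequence $\langle\alpha_l:l<n\rangle$, which can be coded by one ordinal, and $\langle a_l:l<n\rangle$, which is coded by one point of $P$. So $\mathrm{ran}(G)$ is closed under finite sequences, and every set definable in $W$ from finitely many elements of $\mathrm{ran}(G)$ is in $\mathrm{ran}(G)$.

By hypothesis $A=W_0\subseteq\mathrm{ran}(G)$. Let $W_\alpha\subseteq\mathrm{ran}(G)$. Each $x\in W_{\alpha+1}$ is definable in $W$ from $W_\alpha$, the index of a formula, and a finite sequence of elements of $W_\alpha$. All of these are in $\mathrm{ran}(G)$, since $W_\alpha$ is definable from $\alpha$ and $\vec p$. So $W_{\alpha+1}\subseteq\mathrm{ran}(G)$. Limit steps are immediate.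
\end{proof}

For $A=P\cup\{P,Y\}$ and $\vec p=(P,Y)$ we have $W_\alpha=L_\alpha(Y)$ and the hypothesis holds trivially. Write $E_Y$ for $G$ in this case. Thus $E_Y$ maps $\mathrm{Ord}\times P$ onto $L(Y)$.

\paragraph{Condensation.}
The function $(\alpha,P,Y)\mapsto L_\alpha(Y)$ arises by transfinite recursion from the absolute operation $\mathrm{Def}$. Hence there is a finite set $T$ of theorems of ZF such that for every nonempty transitive set or class $W\models T$: either $W\cap\mathrm{Ord}=\mathrm{Ord}$ or $W\cap\mathrm{Ord}$ is a limit ordinal; and if $P,Y\in W$, where $Y\subseteq P$, and $\alpha\in W\cap\mathrm{Ord}$, then $L_\alpha(Y)\in W$ and $W$ computes it correctly. (Put into $T$ that every ordinal has a successor, that for every transitive $P$, every $Y\subseteq P$ and every $\alpha$ the sequence $\langle L_\beta(Y):\beta\le\alpha\rangle$ exists, and enough of ZF to make ``$f$ is that sequence'' absolute for transitive models of $T$.) We also include in $T$ that, for all such $P$ and $Y$, the definition of $E_Y$ assigns exactly one value to each pair $(\alpha,a)$ with $\alpha\in\mathrm{Ord}$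 and $a\in P$. Let $\tau(P,Y)$ be the statement
\[
T\ \wedge\ \forall x\,\exists\alpha\;x\in L_\alpha(Y)\ \wedge\ \forall x\,\exists\alpha\,\exists a\in P\;\;x=E_Y(\alpha,a).
\]
By Lemma~\ref{lem:names}, $L(Y)\models\tau(P,Y)$.

\begin{lemma}\label{lem:cond}
Let $Y\subseteq P$, and let $W$ be transitive with $P,Y\in W$ and $W\models\tau(P,Y)$. If $W$ is a set, then $W=L_{W\cap\mathrm{Ord}}(Y)$. If $W$ is a class with $\mathrm{Ord}\subseteq W$, then $W=L(Y)$.
\end{lemma}

\begin{proof}
For $\alpha\in W\cap\mathrm{Ord}$ we have $L_\alpha(Y)\in W$, so $L_\alpha(Y)\subseteq W$. Conversely, since $W$ computes the levels correctly, each $x\in W$ belongs to some $L_\alpha(Y)$ with $\alpha\in W\cap\mathrm{Ord}$. So $W=\bigcup_{\alpha\in W\cap\mathrm{Ord}}L_\alpha(Y)$. If $W$ is a set, then $W\cap\mathrm{Ord}$ is a limit ordinal and this union is $L_{W\cap\mathrm{Ord}}(Y)$.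
\end{proof}

\paragraph{Good levels.}
Call a limit ordinal $\eta$ \emph{good} if
\begin{enumerate}
\item[(a)] $\lambda+\eta=\eta$, so that $L_\eta(X)\cap\mathrm{Ord}=\eta$;
\item[(b)] $L_\eta(X)\models\tau(P,X)$;
\item[(c)] $L_\eta(X)=L_\eta(X_1)$;
\item[(d)] $M\cap\mathcal P(P)\subseteq L_\eta(X)$, and $M\cap\mathcal P(P\times\rho)\subseteq L_\eta(X)$ for all $\rho<\eta$.
\end{enumerate}
Clause (c) is needed only for Theorem~\ref{thm:all}, as is the second half of (d).

\begin{lemma}\label{lem:good}
There is a closed unbounded class $D$ of good ordinals that is definable in $M$ from $X,X_1,P$.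
\end{lemma}

\begin{proof}
Each of the following classes of limit ordinals is club and definable in $M$ from $X,X_1,P$, and we let $D$ be their intersection. (An ordinal $\eta$ is closed under $h:\mathrm{Ord}\to\mathrm{Ord}$ if $h[\eta]\subseteq\eta$.) For (a): all limit $\eta\ge\lambda\cdot\omega$. For (b): the limit ordinals in the club given by the reflection theorem for the subformulas of $\tau$ and the filtration $\langle L_\alpha(X)\rangle$ of $M$. For (c): the limit ordinals closed under
\[
\alpha\mapsto\min\{\beta:L_\alpha(X)\subseteq L_\beta(X_1)\}\quad\text{and}\quad\alpha\mapsto\min\{\beta:L_\alpha(X_1)\subseteq L_\beta(X)\};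
\]
these minima exist because $L(X)=M=L(X_1)$. For (d): the limit ordinals above $\min\{\beta:M\cap\mathcal P(P)\subseteq L_\beta(X)\}$ that are closed under $\rho\mapsto\min\{\beta:M\cap\mathcal P(P\times\rho)\subseteq L_\beta(X)\}$; these minima exist by power set and replacement in $M$.
\end{proof}

\section{Fixed ordinals}\label{sec:fixed}

In this section $j$ is weakly proper and $U=U_j$. The first lemma is where weak properness enters.

\begin{lemma}\label{lem:rep}
Let $\beta>0$. Every $\xi<j(\beta)$ is $j(f)(k)$ for some $f\in M$, $f:P\to\beta$. For such $f,g$ we have $j(f)(k)<j(g)(k)$ if and only if $\{x\in P:f(x)<g(x)\}\in U$, and similarly for $=$.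
\end{lemma}

\begin{proof}
By weak properness $\xi=j(f')(k)$ with $f'\in M$ and $\mathrm{dom}(f')=P$. Let $f(x)=f'(x)$ if $f'(x)\in\beta$, and $f(x)=0$ otherwise. Since $j(f')(k)=\xi\in j(\beta)$, elementarity gives $j(f)(k)=\xi$. For the second claim, $k\in j(\{x:f(x)<g(x)\})=\{x\in P:j(f)(x)<j(g)(x)\}$ says exactly that $j(f)(k)<j(g)(k)$; the case of $=$ is the same.
\end{proof}

We want to run the cofinality argument of Section~\ref{sec:idea} in ZF. The fixed point there is the supremum of a sequence of closure points of $j$, so the model in which we measure cofinalities must see $j\restriction\mathrm{Ord}$; there is no reason for $M$ to do so. On the other hand, to find an ordinal of large cofinality without choice we want a model generated by ordinals and points of $P$, and $V$ need not be such a model. The remedy is to add just $U$ to $M$. Let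
\[
A=P\cup\{P,X,U\}\cup U,\qquad N=L(A).
\]
The set $A$ is transitive, since the members of $U$ are subsets of $P$. The class $M=L(X)$ is contained in $N$ and definable in $N$ from $X,P$.

\begin{lemma}\label{lem:N}
The class function $j\restriction\mathrm{Ord}$ is definable in $N$ from $P,X,U$, and there is a class function $G$, definable in $N$ from $P,X,U$, that maps $\mathrm{Ord}\times P$ onto $N$.
\end{lemma}

\begin{proof}
Let $\beta>0$. By Lemma~\ref{lem:rep} the map $f\mapsto j(f)(k)$ sends ${}^P\beta\cap M$ onto $j(\beta)$, and $j(f)(k)\le j(g)(k)$ if and only if $\{x:f(x)\le g(x)\}\in U$. So $j(\beta)$ is the length of the prewellordering that $U$ induces on ${}^P\beta\cap M$, and this prewellordering and its length can be defined in $N$ from $\beta,P,X,U$. Also $j(0)=0$.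

For the second claim apply Lemma~\ref{lem:names} to $A$ with $\vec p=(P,X,U)$. Clearly $P$ and $A$ are definable from $\vec p$. Every element of $A$ other than $U$ is in $M$, hence of the form $E_X(\alpha,a)$ with $\alpha\in\mathrm{Ord}$ and $a\in P$, and $E_X$ is definable in $N$ from $P,X$. So two formulas suffice for the elements of $A$.
\end{proof}

A function $h$ into a limit ordinal $\theta$ is \emph{cofinal} if its range is unbounded in $\theta$.

\begin{lemma}\label{lem:cof}
For each ordinal $\rho>0$ there is a limit ordinal $\theta>\rho$ such that no $h:P\to\theta$ in $N$ is cofinal.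
\end{lemma}

\begin{proof}
Let $S$ be the class of all $\xi$ such that $\xi=0$ or $N$ has a surjection of $P\times\rho$ onto $\xi$. The nonzero elements of $S$ are lengths of prewellorderings of $P\times\rho$ in $N$, so $S$ is a set. It is downward closed: if $0<\xi'<\xi\in S$, change all values $\ge\xi'$ of a surjection onto $\xi$ to $0$. It contains $\rho$, by projection, and it contains $1$. It is closed under successor: given a surjection $g:P\times\rho\to\xi$ with $\xi>0$, map $P\times2\times\rho$ onto $\xi+1$ by $(a,0,\nu)\mapsto g(a,\nu)$, $(a,1,\nu)\mapsto\xi$, and use that $P$ maps onto $P\times2$. So $S$ is a limit ordinal $\theta>\rho$, and $\theta\notin S$.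

Suppose $h:P\to\theta$ in $N$ is cofinal. Replacing the value $0$ by $1$ we may assume that $h(x)>0$ for all $x$. We have to choose surjections $P\times\rho\to h(x)$ for all $x$ at once, and here $G$ replaces choice. For $x\in P$ let $\alpha_x$ be the least $\alpha$ such that for some $a\in P$, $G(\alpha,a)$ is a surjection of $P\times\rho$ onto $h(x)$; it exists since $h(x)\in S$. Define $g$ on $P^3\times\rho$ by $g(x,a,y,\nu)=G(\alpha_x,a)(y,\nu)$ if $G(\alpha_x,a)$ is such a surjection, and $g(x,a,y,\nu)=0$ otherwise. Then $g\in N$, and $g$ has range $\bigcup_xh(x)=\theta$. Since $P$ maps onto $P^3$, we get $\theta\in S$, a contradiction.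
\end{proof}

\begin{lemma}\label{lem:fixed}
If $j$ is weakly proper, every club class $D'$ definable in $N$ with parameters contains unboundedly many fixed points of $j$.
\end{lemma}

\begin{proof}
Let $\rho>0$. The class $C=\{\eta:j[\eta]\subseteq\eta\}$ is club, and by Lemma~\ref{lem:N} it is definable in $N$. Let $\theta>\rho$ be as in Lemma~\ref{lem:cof}, let $\langle d_i:i\in\mathrm{Ord}\rangle$ be the increasing continuous enumeration of $(D'\cap C)\setminus(\rho+1)$, and put $\eta=d_\theta=\sup_{i<\theta}d_i$. No $h:P\to\eta$ in $N$ is cofinal in $\eta$; otherwise $x\mapsto\min\{i<\theta:h(x)<d_i\}$ would be in $N$ and cofinal in $\theta$.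

Let $\xi<j(\eta)$. By Lemma~\ref{lem:rep}, $\xi=j(f)(k)$ with $f\in M\subseteq N$ and $f:P\to\eta$. Then $f:P\to\beta$ for some $\beta<\eta$, so $\xi<j(\beta)<\eta$, because $\eta\in C$. Hence $j(\eta)\le\eta$, that is, $j(\eta)=\eta$. Moreover $\eta\in D'$ and $\eta>\rho$.
\end{proof}

\begin{definition}
An ordinal $\eta$ is \emph{excellent} if $\eta\in F\cap D$ and $\mathrm{otp}(F\cap\eta)=\eta$, where $D$ is the class of Lemma~\ref{lem:good}.
\end{definition}

\begin{lemma}\label{lem:exc}
If $j$ is weakly proper, then the excellent ordinals are unbounded.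
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:fixed} with $D'=\mathrm{Ord}$, the class $F$ is unbounded; it is definable in $N$ by Lemma~\ref{lem:N}. Let $e$ be its increasing enumeration. The limit ordinals $\eta$ with $e[\eta]\subseteq\eta$ form a club class definable in $N$, and each of them satisfies $\mathrm{otp}(F\cap\eta)=\eta$, since $e[\eta]\subseteq F\cap\eta\subseteq\eta$. The class $D$ is definable in $M$, hence in $N$. Apply Lemma~\ref{lem:fixed} to the intersection of these two clubs.
\end{proof}

\section{The hull of the fixed ordinals}\label{sec:hull}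

For excellent $\eta$ let $H_\eta$ be the set of elements of $L_\eta(X)$ that are definable over $(L_\eta(X),\in)$ from finitely many parameters in $P\cup\{P,X\}\cup(F\cap\eta)$. One parameter $a\in P$ suffices: finitely many points of $P$ are coded by a single one, and they are definable from it over $L_\eta(X)$. An element definable over $L_\eta(X)$ from finitely many elements of $H_\eta$ is again in $H_\eta$.

\begin{lemma}\label{lem:hull}
Let $j$ be weakly proper and $\eta$ excellent. Then $H_\eta\prec L_\eta(X)$. The inverse $\pi$ of the transitive collapse of $H_\eta$ is an elementary map $\pi:L_\eta(X)\to L_\eta(X)$ with range $H_\eta$, and it fixes every element of $P\cup\{P\}$ and every $Z\in M\cap\mathcal P(P)$. In particular $M\cap\mathcal P(P)\subseteq H_\eta$.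
\end{lemma}

\begin{proof}
\emph{Elementarity.} We use the Tarski--Vaught criterion. Let $L_\eta(X)\models\exists y\,\psi(y,p)$ with $p$ from $H_\eta$. Since $L_\eta(X)\models\tau(P,X)$, there is a least $\alpha<\eta$ such that for some $a\in P$, $L_\eta(X)\models\psi(E_X(\alpha,a),p)$. This $\alpha$ is definable over $L_\eta(X)$ from $p,X,P$, so $\alpha\in H_\eta$. Fix such an $a$; it is in $P\subseteq H_\eta$. The witness $E_X(\alpha,a)$, computed in $L_\eta(X)$, is definable from $\alpha,a,X,P$, so it is in $H_\eta$.

\emph{The collapse.} Let $\pi:W\cong H_\eta$ be the inverse of the transitive collapse. As $P\subseteq H_\eta$ is transitive, the collapse fixes each element of $P$; hence it fixes $P$ and $X\subseteq P$. By elementarity $W\models\tau(P,X)$, so by Lemma~\ref{lem:cond} $W=L_{\bar\eta}(X)$ with $\bar\eta=W\cap\mathrm{Ord}=\mathrm{otp}(H_\eta\cap\eta)$. From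
\[
F\cap\eta\subseteq H_\eta\cap\eta\subseteq\eta\qquad\text{and}\qquad\mathrm{otp}(F\cap\eta)=\eta
\]
we get $\bar\eta=\eta$. So $W=L_\eta(X)$.

\emph{Subsets of $P$.} Let $Z\in M\cap\mathcal P(P)$. Since $\eta$ is good, $Z\in L_\eta(X)=W$, so $\pi(Z)$ is defined, and $\pi(Z)\subseteq\pi(P)=P$. For $x\in P$ we have $x\in Z$ if and only if $x=\pi(x)\in\pi(Z)$. So $Z=\pi(Z)\in H_\eta$.
\end{proof}

The equality $\bar\eta=\eta$ is the point of the requirement $\mathrm{otp}(F\cap\eta)=\eta$. From a smaller $\bar\eta$ we would only learn that $H_\eta$ contains those subsets of $P$ that appear in $L_{\bar\eta}(X)$, and $X_1$ need not be among them.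

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Let $j$ be weakly proper and fix an excellent $\eta$. By Lemma~\ref{lem:hull}, $X_1\in H_\eta$. So there are a formula $\varphi$, a point $a\in P$ and a finite sequence $\vec\gamma$ from $F\cap\eta$ with
\[
X_1=\{x\in P:L_\eta(X)\models\varphi[x,X,P,a,\vec\gamma]\}.
\]
This is a statement about elements of $M$ that is true in $M$. The embedding $j$ fixes $\eta$, $\vec\gamma$, $P$ and (the index of) $\varphi$, so by \eqref{eq:jL} and induction on $n$, applying $j$ $n$ times gives
\[
X_{n+1}=\{x\in P:L_\eta(X_n)\models\varphi[x,X_n,P,a_n,\vec\gamma]\},\qquad a_n=j^n(a)\in P.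
\]
By coding, $\langle a_n:n<\omega\rangle\in M$. Hence the function
\[
(Y,n)\mapsto\{x\in P:L_\eta(Y)\models\varphi[x,Y,P,a_n,\vec\gamma]\}\qquad(Y\in M\cap\mathcal P(P),\ n<\omega)
\]
is an element of $M$. By recursion in $M$, starting from $X_0=X$, we obtain $\langle X_n:n<\omega\rangle\in M$. So $j$ is proper.

Now let $Y\in M\cap\mathcal P(P)$ be arbitrary. By Lemma~\ref{lem:hull}, $Y=\{x\in P:L_\eta(X)\models\varphi'[x,X,P,b,\vec\delta]\}$ for some formula $\varphi'$, some $b\in P$ and some finite sequence $\vec\delta$ from $F\cap\eta$. Applying $j$ $n$ times,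
\[
Y_n=\{x\in P:L_\eta(X_n)\models\varphi'[x,X_n,P,j^n(b),\vec\delta]\}.
\]
Since $\langle X_n:n<\omega\rangle$ and $\langle j^n(b):n<\omega\rangle$ are in $M$, so is $\langle Y_n:n<\omega\rangle$. \qed

\section{Proof of Theorem~\ref{thm:all}}\label{sec:all}

Let $j$ be weakly proper and $\eta$ excellent. We show that $H_\eta=L_\eta(X)$. By Lemma~\ref{lem:hull} the hull contains all subsets of $P$ in $M$, but it might still omit ordinals. The idea is that the least omitted ordinal would have to be fixed by $j$, and then it was put into the hull at the start.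

If $\eta\subseteq H_\eta$, then $H_\eta=L_\eta(X)$, since by $\tau(P,X)$ every element of $L_\eta(X)$ is $E_X(\alpha,a)$, computed in $L_\eta(X)$, for some $\alpha<\eta$ and $a\in P$. Suppose otherwise, let $\gamma<\eta$ be the least ordinal not in $H_\eta$, and let $\pi$ be as in Lemma~\ref{lem:hull}. As $H_\eta\prec L_\eta(X)$, it contains $0$ and is closed under successor, so $\gamma$ is a limit ordinal $>0$. As $\pi\restriction\eta$ enumerates $H_\eta\cap\eta$ increasingly, $\pi\restriction\gamma=\mathrm{id}$ and $\pi(\gamma)>\gamma$.

\medskip
\noindent\emph{Step 1. If $\rho<\gamma$, $g\in M$ and $g\subseteq P\times\rho$, then $g\in H_\eta$.} Both $g$ and $P\times\rho$ are in $L_\eta(X)$ by clause (d) of goodness. The map $\pi$ fixes the elements of $P$ and of $\rho$, and it fixes $P$ and $\rho$; so it fixes $P\times\rho$ and all its elements. Therefore $\pi(g)\subseteq P\times\rho$ has the same elements as $g$, and $g=\pi(g)\in H_\eta$.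

\medskip
\noindent\emph{Step 2. No $g:P\to\gamma$ in $M$ is cofinal.} By clause (d), $g\in L_\eta(X)$. If $g$ were cofinal in $\gamma$, then $\pi(g):P\to\pi(\gamma)$ would be cofinal in $\pi(\gamma)$. But for all $x\in P$, $\pi(g)(x)=\pi(g)(\pi(x))=\pi(g(x))=g(x)<\gamma<\pi(\gamma)$.

\medskip
\noindent\emph{Step 3. $j[H_\eta]\subseteq H_\eta$.} Let $x$ be the unique solution of $\varphi[\cdot,X,P,a,\vec\gamma]$ in $L_\eta(X)$, with $a\in P$ and $\vec\gamma$ from $F\cap\eta$. By \eqref{eq:jL}, $j(x)$ is the unique solution of $\varphi[\cdot,X_1,P,j(a),\vec\gamma]$ in $L_{j(\eta)}(X_1)=L_\eta(X_1)$, and $L_\eta(X_1)=L_\eta(X)$ by clause (c) of goodness. Here $X_1\in H_\eta$ by Lemma~\ref{lem:hull}, and $j(a)\in P\subseteq H_\eta$. So $j(x)\in H_\eta$.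

\medskip
\noindent\emph{Step 4. If $\beta<\gamma$, then $j(\beta)<\gamma$.} We may assume $\beta>0$. Let $\xi<j(\beta)$. By Lemma~\ref{lem:rep}, $\xi=j(g)(k)$ with $g\in M$, $g:P\to\beta$. By Steps 1 and 3, $g$ and $j(g)$ are in $H_\eta$. Also $k\in P\subseteq H_\eta$, so $\xi\in H_\eta$. Since $\beta\in H_\eta$, Step 3 gives $j(\beta)\in H_\eta$. Thus all ordinals $\le j(\beta)$ are in $H_\eta$, and hence $j(\beta)<\gamma$.

\medskip
\noindent\emph{Step 5. $j(\gamma)=\gamma$.} Let $\xi<j(\gamma)$. By Lemma~\ref{lem:rep}, $\xi=j(g)(k)$ with $g\in M$, $g:P\to\gamma$. By Step 2, $g:P\to\beta$ for some $\beta<\gamma$, so $\xi<j(\beta)<\gamma$ by Step 4. Hence $j(\gamma)\le\gamma$.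

\medskip
By Step 5, $\gamma\in F\cap\eta\subseteq H_\eta$, a contradiction. So $H_\eta=L_\eta(X)$ for every excellent $\eta$. Excellent ordinals belong to $F$ and are unbounded by Lemma~\ref{lem:exc}. This proves the first claim.

Now let $x\in M$. Choose an excellent $\eta$ with $x\in L_\eta(X)=H_\eta$; say $x$ is the unique solution of $\varphi[\cdot,X,P,a,\vec\gamma]$ in $L_\eta(X)$, with $a\in P$ and $\vec\gamma$ from $F\cap\eta$. Then $j^n(x)$ is the unique solution of $\varphi[\cdot,X_n,P,j^n(a),\vec\gamma]$ in $L_\eta(X_n)$. Since $\langle X_n:n<\omega\rangle\in M$ by Theorem~\ref{thm:main} and $\langle j^n(a):n<\omega\rangle\in M$ by coding, also $\langle j^n(x):n<\omega\rangle\in M$. \qed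

\section{Proof of Theorem~\ref{thm:equiv}}\label{sec:equiv}

Let $j$ be as in the setting, not necessarily weakly proper. Lemma~\ref{lem:rep} is then not available. But $j$ factors through a weakly proper embedding that acts in the same way on subsets of $P$. Put
\[
K=\{j(f)(k):f\in M,\ \mathrm{dom}(f)=P\}.
\]

\paragraph{$K\prec M$.}
Constant functions show that $j[M]\subseteq K$. In particular $X_1=j(X)$ and $P=j(P)$ are in $K$. If $\Phi$ is a class function definable in $M$ without parameters, then $K$ is closed under $\Phi$: for $f_1,\dots,f_m\in M$ with domain $P$, the function $f(x)=\Phi(f_1(x),\dots,f_m(x))$ is in $M$, and $j(f)(k)=\Phi(j(f_1)(k),\dots,j(f_m)(k))$. Moreover $P\subseteq K$: given $a\in P$, let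
\[
f_a(z)=\{x\in V_\lambda:z\text{ is a function},\ x\in\mathrm{dom}(z),\ z(x)\in a\}\qquad(z\in P).
\]
Then $f_a\in M$ and $j(f_a)(k)=\{x\in V_\lambda:j(x)\in j(a)\}=a$.

Now apply the Tarski--Vaught criterion. Let $M\models\exists y\,\psi(y,p)$ with $p$ from $K$. Since $M=L(X_1)$, by Lemma~\ref{lem:names} there is a least $\alpha$ such that for some $a\in P$, $M\models\psi(E_{X_1}(\alpha,a),p)$. This $\alpha$ is definable in $M$ from $p,X_1,P$, so $\alpha\in K$. Fix such an $a\in P\subseteq K$. Then $E_{X_1}(\alpha,a)\in K$ is a witness. We use $X_1$ here and not $X$, since $X_1$ is visibly in $K$.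

\paragraph{Factorization.}
Since $j[\mathrm{Ord}]\subseteq K$, the transitive collapse of $K$ contains all ordinals. As $P\subseteq K$ is transitive, the collapse fixes each element of $P$, and also $P$ and $X_1\subseteq P$. Its image satisfies $\tau(P,X_1)$, because $M=L(X_1)$ does and $K\prec M$. By Lemma~\ref{lem:cond} the image is $L(X_1)=M$. Let $\sigma:M\to M$ be the inverse of the collapse. It is elementary with range $K$. Put
\[
\bar\jmath=\sigma^{-1}\circ j:M\prec M,\qquad\text{so that }j=\sigma\circ\bar\jmath .
\]
The map $\sigma$ fixes every element of $P\cup\{P\}$. It also fixes every $Z\in M\cap\mathcal P(P)$: $\sigma(Z)\subseteq\sigma(P)=P$, and for $x\in P$ we have $x\in Z$ if and only if $x=\sigma(x)\in\sigma(Z)$. It follows that: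
\begin{itemize}
\item $\bar\jmath(Y)=j(Y)$ for all $Y\in M\cap\mathcal P(P)$, as $\sigma$ fixes $j(Y)$.
\item $\bar\jmath\restriction V_\lambda=j\restriction V_\lambda=k$. So $\bar\jmath$ has the same critical sequence as $j$ and satisfies the assumptions of the setting.
\item $\bar\jmath$ is weakly proper. For each $x\in M$ there is $f\in M$ with domain $P$ such that $\sigma(x)=j(f)(k)$. Since $\sigma(k)=k$, we have $j(f)(k)=\sigma(\bar\jmath(f))(\sigma(k))=\sigma(\bar\jmath(f)(k))$, so $x=\bar\jmath(f)(k)$.
\end{itemize}
The iterates $Y_n$ of a set $Y\in M\cap\mathcal P(P)$ are therefore the same for $j$ and for $\bar\jmath$. Theorem~\ref{thm:main}, applied to $\bar\jmath$, gives $\langle Y_n:n<\omega\rangle\in M$.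

Since the ultrapower of $M$ by $U_j$ is isomorphic to $K$ via $[f]\mapsto j(f)(k)$, its transitive collapse is $M$ and $\bar\jmath$ is the ultrapower embedding by $U_j$. So if $j$ is the ultrapower embedding by $U_j$, then $j=\bar\jmath$ is weakly proper, as claimed after the definition of weak properness.

\paragraph{The equivalences.}
(1)$\Leftrightarrow$(2) is Theorem~\ref{thm:main} and the definition of properness. (1)$\Rightarrow$(3) is Theorem~\ref{thm:all}, since every $x\in M$ belongs to $L_\eta(X)$ for all sufficiently large $\eta$.

(3)$\Rightarrow$(1): If $\delta\in F$, then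
\[
\delta\le\bar\jmath(\delta)\le\sigma(\bar\jmath(\delta))=j(\delta)=\delta,
\]
so $\bar\jmath(\delta)=\delta$ and $\sigma(\delta)=\delta$. Thus $\sigma$ fixes every element of $F$. Let $x\in M$ be definable over $L_\eta(X)$, $\eta\in F$, from finitely many parameters in $P\cup\{P,X\}\cup(F\cap\eta)$. The map $\sigma$ fixes all these parameters. It fixes $\eta$, $P$ and $X$, hence also $L_\eta(X)$. So $\sigma(x)=x$. By (3) this applies to every $x\in M$. Hence $\sigma=\mathrm{id}$, and $j=\bar\jmath$ is weakly proper. \qed

\begin{remark}
The last argument shows what is lost without weak properness: if $j$ is not weakly proper, then $\sigma\ne\mathrm{id}$, and any $x$ with $\sigma(x)\neq x$ fails to be definable from fixed ordinals in the sense of (3). The sequences $\langle Y_n:n<\omega\rangle$ are in $M$ nevertheless, because $\sigma$ does not move subsets of $P$.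
\end{remark}

\begin{thebibliography}{1}
\bibitem{Dimonte}
Vincenzo Dimonte, \emph{I0 and rank-into-rank axioms}, arXiv:1707.02613 (2017).
\end{thebibliography}

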